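# Rainbow sets of every countable order type for bounded colorings of triples

## Two colorings of triples that trap a greedy choice

Color the three-element sets of countable ordinals as follows. For every $v$ with $\omega\le v<\omega_1$, the triples $\{0,1,v\}$ and $\{0,2,v\}$ get the same color. There are no other coincidences. We want a large *rainbow* set, meaning a set of ordinals all of whose triples have different colors.

Start picking points from the bottom: $0$, then $1$, then $2$, then $3$, and so on. No two triples of natural numbers share a color, so nothing goes wrong for $\omega$ steps, and we own the rainbow set $\omega$. Now try to add one more point $v\ge\omega$. The triples $\{0,1,v\}$ and $\{0,2,v\}$ collide. The set is stuck at order type $\omega$, and the mistake was made at the third step. Yet the coloring is harmless: $\omega_1\setminus\{0\}$ is rainbow.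

Here is a second coloring. Arrange $\omega^2$ in rows $\{\omega k+i:i<\omega\}$, $k<\omega$. Give $\{0,u,v\}$ and $\{1,u,v\}$ the same color whenever $1<u<v$ lie in the same row, and let there be no other coincidences. If a rainbow set contains both $0$ and $1$, then no row contains two further points of it, so it has at most three points in row $0$ and at most one in each later row. Its order type is at most $\omega$. Again $\omega^2\setminus\{0\}$ is rainbow, of type $\omega^2$. Note how well the danger was hidden: if $u$ and $v$ run to infinity through *different* rows, $\{0,u,v\}$ and $\{1,u,v\}$ have different colors. The trouble is visible only inside the rows.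

In both colorings every color is used at most twice. How long can we make a rainbow set if this is all we know about the coloring?

**Definition (bounded colorings, rainbow sets).** $[X]^n$ is the set of $n$-element subsets of $X$. A function $f:[\lambda]^n\to\lambda$ is *$i$-bounded* if $|f^{-1}\{\alpha\}|\le i$ for every $\alpha\in\lambda$, and *$<\omega$-bounded* if every $f^{-1}\{\alpha\}$ is finite. A set $A\subset\lambda$ is *rainbow* for $f$ if $f$ is injective on $[A]^n$. We write
$$\lambda\to^{\mathrm{poly}}(\kappa)^n_{i\text{-bdd}}$$
if every $i$-bounded $f:[\lambda]^n\to\lambda$ has a rainbow set of order type $\kappa$, and $\lambda\to^{\mathrm{poly}}(\kappa)^n_{<\omega\text{-bdd}}$ for the same statement about $<\omega$-bounded functions.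

A uniform bound is essential: $\omega_1\not\to^{\mathrm{poly}}(4)^3_{<\omega\text{-bdd}}$. To see this, fix an injection $e_\gamma:\gamma\to\omega$ for each $\gamma<\omega_1$ and color $\{\alpha<\beta<\gamma\}$ by the pair $(\gamma,\max(e_\gamma(\alpha),e_\gamma(\beta)))$, coded as an ordinal below $\omega_1$. For given $(\gamma,m)$ there are at most $m$ such triples, so the coloring is $<\omega$-bounded. Given four ordinals with largest element $\gamma$, the one of the three lower elements with the largest value of $e_\gamma$ lies in two pairs of lower elements, and these two pairs produce the same color.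

With a uniform bound $l\in\omega$, ZFC proves $\omega_1\to^{\mathrm{poly}}(\omega+k)^3_{l\text{-bdd}}$ for all $k\in\omega$. In Jing Zhang, "Some remarks on uncountable rainbow Ramsey theory", arXiv:1809.00649 (2018), the following is asked: does ZFC prove $\omega_1\to^{\mathrm{poly}}(\alpha)^3_{2\text{-bdd}}$ for every $\alpha<\omega_1$? These notes prove that the answer is yes.

**Theorem 1 (ZFC).** For all $1\le l<\omega$ and $\alpha<\omega_1$: $\ \omega_1\to^{\mathrm{poly}}(\alpha)^3_{l\text{-bdd}}$.

**Theorem 2 (ZFC).**
1. $\omega_1\not\to^{\mathrm{poly}}(\omega_1)^3_{2\text{-bdd}}$.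
2. $\lambda\not\to^{\mathrm{poly}}(\omega^\omega)^3_{2\text{-bdd}}$ for every countably infinite ordinal $\lambda$.
3. $\omega_1\not\to^{\mathrm{poly}}(\omega^\omega+n-3)^n_{2\text{-bdd}}$ for every $4\le n<\omega$.

So in Theorem 1 one cannot replace $\alpha$ by $\omega_1$, nor the underlying $\omega_1$ by a countable ordinal, nor triples by larger sets. Theorem 2 is not used for Theorem 1; it is proved in the last three sections.

## Conventions on ordinals, ultrafilters and Martin's axiom

An ordinal is the set of smaller ordinals. For sets of ordinals, $A<B$ means that every element of $A$ is below every element of $B$. Any finite sum of ordinals below $\omega^\varepsilon$ is below $\omega^\varepsilon$. The *natural sum* $\sigma\oplus\tau$ is obtained by adding the Cantor normal forms coefficient by coefficient; for instance $1\oplus\omega=\omega\oplus1=\omega+1$, although $1+\omega=\omega$. It is commutative and strictly increasing in each argument, and $\sigma,\tau<\omega^\varepsilon$ implies $\sigma\oplus\tau<\omega^\varepsilon$.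

If $W$ is an ultrafilter on $\omega$ and $h$ is a function on $\omega$ with finite range, then exactly one value $a$ satisfies $\{k:h(k)=a\}\in W$; we write $a=W\text{-}\lim_k h(k)$. "For $W$-many $k$" means "for a set of $k$ belonging to $W$". If a family of infinite subsets of $\omega$ is a chain under inclusion, there is a nonprincipal ultrafilter containing the family, because finite intersections of members of the family with cofinite sets are infinite.

A poset is *$\sigma$-centered* if it is a countable union of pieces in each of which any finitely many elements have a common lower bound. Such posets are ccc. MA$_{\aleph_1}$ says: for every ccc poset and every family of at most $\aleph_1$ dense sets there is a filter meeting them all. By the Solovay–Tennenbaum theorem there is a ccc forcing extension satisfying MA$_{\aleph_1}$ (a finite support iteration of length $2^{\aleph_1}$ of ccc posets of size $\le\aleph_1$). A ccc extension has the same $\omega_1$.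

## An infinite rainbow set from one ultrafilter

Before aiming at order type $\alpha$, let us get order type $\omega$. The proof already contains three of the ideas.

**Proposition 3.** Every $l$-bounded $f:[\omega]^3\to\omega$ has an infinite rainbow set.

*Proof.* Write $s\sim t$ if $f(s)=f(t)$. Fix a nonprincipal ultrafilter $U$ on $\omega$. For pairs $s,t$ let $s\,e\,t$ mean that $s\cup\{u\}\sim t\cup\{u\}$ for $U$-many $u$. For points let $x\,q\,x'$ mean that $\{x,u\}\,e\,\{x',u\}$ for $U$-many $u$.

*Each object has fewer than $l$ mates.* A triple is $\sim$-related to fewer than $l$ other triples. If a pair $s$ were $e$-related to $l$ other pairs, finitely many members of $U$ would contain a common $u$ outside all the pairs involved. Adding $u$ to the $l+1$ pairs gives $l+1$ distinct $\sim$-equivalent triples, a contradiction. If $x$ were $q$-related to $l$ other points, adding a common $u$ gives $l+1$ distinct pairs, one of them $e$-related to the $l$ others, which was just excluded.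

*The invariant.* We build finite sets $F$, one point at a time, such that distinct triples from $F$ are not $\sim$-related, distinct pairs from $F$ are not $e$-related, and distinct points of $F$ are not $q$-related. Start with $F=\emptyset$.

*Adding a point.* For $U$-many $x\notin F$ we have, for all $s\ne t$ in $[F]^2$ and $a\ne a'$ in $F$,
$$s\cup\{x\}\sim t\cup\{x\}\iff s\,e\,t,\qquad \{a,x\}\,e\,\{a',x\}\iff a\,q\,a',$$
since there are finitely many conditions. Also, $x$ can be chosen outside the finitely many points that occur in mates of triples, pairs and points from $F$. Then $F\cup\{x\}$ satisfies the invariant: two new triples $s\cup\{x\}$, $t\cup\{x\}$ are not related because $s,t$ are not $e$-related; two new pairs are not $e$-related because $a,a'$ are not $q$-related; and a new object is not a mate of an old one. Repeating this $\omega$ times gives the set. $\square$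

The uniform bound was used exactly in the count of mates. The invariant predicts the future: $e$ predicts what happens when one more point arrives, $q$ what happens when two more arrive.

## Reservoirs inside reservoirs: what has to be predicted

Suppose we want order type $\omega\cdot2$. Continuing upward after $\omega$ steps is hopeless: $F$ is infinite by then, and "choose $x$ that behaves typically toward $F$" was possible only because $F$ was finite. The first coloring of these notes is a case where every later point behaves badly. So $F$ must remain finite throughout, the whole construction must take only $\omega$ steps, and points cannot be added in increasing order. We keep two infinite *reservoirs* $Y<Z$ and return to each of them infinitely often.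

**Two reservoirs.** New dangerous quadruples appear: $x,x'\in F$, one future point $u\in Y$ and one future point $v\in Z$. We want a relation $e_{YZ}$ on points saying that $\{x,u,v\}\sim\{x',u,v\}$ for $u,v$ far out in $Y$ and $Z$. Does "far out" make sense? On $\omega\cdot2$, give $\{0,i,\omega+j\}$ and $\{1,i,\omega+j\}$ the same color if $2\le i<j<\omega$, with no other coincidences. If $i$ is fixed and $j\to\infty$, there is eventually a coincidence. If $j$ is fixed and $i\to\infty$, there is eventually none. The two iterated limits disagree. We shall thin out the underlying set so that the truth value is constant on a whole rectangle (tail of $Y$) $\times$ (tail of $Z$). This is where uncountably many points and Martin's axiom are used.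

**Rows.** For order type $\omega^2$ the reservoir $Y$ consists of rows $Y_0<Y_1<\cdots$, and from time to time we open a new small reservoir inside some row $Y_k$. By then $F$ is already there, and it must be free of coincidences for the relation "$\{x,u,v\}\sim\{x',u,v\}$ for $u,v$ far out in the new reservoir". The second coloring shows that this can fail for all rows at once, although nothing is visible for $u,v$ in different rows. So we also watch the relation that is typical *inside* the rows, and keep $F$ free of coincidences for it.

**Rows inside rows.** The sensible continuation is to watch one typical relation for every level of nesting. For finitely many levels there are finitely many relations. For order type $\omega^\omega$ there are infinitely many, and there the scheme stops. Here is a concrete case. For $u<v<\omega^\omega$ let $h(u,v)$ be the largest exponent $m$ at which the Cantor normal forms of $u$ and $v$ have different coefficients. Give $\{0,u,v\}$ and $\{m+1,u,v\}$ the same color if $m=h(u,v)$ and $m+1<u<v$; no other coincidences. The points $u,v$ determine $m$, so this is $2$-bounded. Call the intervals $[\omega^{m+1}\xi,\omega^{m+1}(\xi+1))$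 the nodes of level $m+1$; such a node splits into $\omega$ many nodes of level $m$. Two points in different parts of a node of level $m+1$ first differ at exponent $m$. So the relation belonging to level $m+1$ relates $0$ to $m+1$, for every $m$. Once $0\in F$, a new point that avoids the mates of $0$ for *all* levels must avoid $\{1,2,3,\dots\}$. If the reservoir we want to use lies inside $\omega$, no point of it is allowed. Each single relation has few mates; infinitely many relations together do not.

The way out is to watch one relation only: the one that is typical with respect to a single ultrafilter on the set of *all* nodes, of all levels. When a new reservoir is opened, it is opened so that *every* node inside it behaves, toward the current $F$, like the typical node. That large reservoirs of this kind exist will be a partition theorem for nested rows (Lemma 9). In the coloring just described, the typical node will not have any particular level, and $0$ will be harmless.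

## Passing to Martin's axiom and to triples with a common maximum

Fix $1\le l<\omega$, an $l$-bounded $f:[\omega_1]^3\to\omega_1$, and $\alpha<\omega_1$. We may assume $\alpha\ge\omega$. Write $s\sim t$ iff $f(s)=f(t)$; every $\sim$-class has at most $l$ elements.

**Step 1: it suffices to work under MA$_{\aleph_1}$.** *The purpose is to have generic homogenization available although the theorem is about ZFC.* Let $V[G]$ be a ccc extension satisfying MA$_{\aleph_1}$. It has the same $\omega_1$ and the same triples, and $f$ is still $l$-bounded there. In $V$ fix a bijection $\iota:\omega\to\alpha$, and let $\mathbb T$ be the tree of finite sequences $(\xi_0,\dots,\xi_{m-1})$ from $\omega_1$ such that $\iota(i)\mapsto\xi_i$ is order preserving and $\{\xi_i:i<m\}$ is rainbow. Any two triples of a set lie in a finite subset, so an infinite branch of $\mathbb T$ is the same thing as a rainbow set of type $\alpha$, enumerated along $\iota$. If $\mathbb T$ had no infinite branch in $V$, then $V$ would contain a function from $\mathbb T$ to the ordinals that strictly decreases along proper extensions. It would still have this property in $V[G]$ and exclude a branch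 there. So if we find a rainbow set of type $\alpha$ in $V[G]$, there is one in $V$. From now on, until Theorem 1 is proved, **we assume MA$_{\aleph_1}$.**

**Step 2: equivalent triples get the same maximum.** *The purpose is that late points cannot interfere with early ones.* Choose recursively $b_\xi$ for $\xi<\omega_1$, above all earlier $b_\eta$ and above all elements of all triples $t$ with $t\sim s$ for some $s\in[\{b_\eta:\eta<\xi\}]^3$; these are countably many triples. Suppose $s\neq t$ are triples of points $b_\xi$, $s\sim t$ and $\max s<\max t=b_\xi$. Then $s\in[\{b_\eta:\eta<\xi\}]^3$, so $b_\xi$ exceeds every element of $t$, a contradiction. Replacing $f$ by $\{\xi,\eta,\zeta\}\mapsto f(\{b_\xi,b_\eta,b_\zeta\})$, whose rainbow sets give rainbow sets of the same type for $f$, we may assume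
$$s\sim t\ \Longrightarrow\ \max s=\max t. \tag{1}$$

**Step 3: notation for what a far point, or two far points, see.** For finite $P\subset\omega_1$ and $u\notin P$ let
$$E_P(u)=\{(s,t)\in[P]^2\times[P]^2:\ s\cup\{u\}\sim t\cup\{u\}\},$$
and $E_P(u)=*$ for $u\in P$. For distinct $u,v\notin P$ let
$$I_P(u,v)=\{(x,x')\in P^2:\ x\ne x',\ \{x,u,v\}\sim\{x',u,v\}\}.$$
Then $I_P(u,v)=I_P(v,u)$, and $I_{P'}(u,v)=I_P(u,v)\cap P'^2$ for $P'\subset P$. Moreover $I_P(u,v)$ is determined by $E_{P\cup\{v\}}(u)$, since for $x\ne x'$ in $P$
$$(x,x')\in I_P(u,v)\iff(\{x,v\},\{x',v\})\in E_{P\cup\{v\}}(u). \tag{2}$$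
Finally, for $x\ne x'$ outside $\{u,v\}$,
$$\text{if }x\text{ or }x'\text{ is}>\max(u,v),\text{ then }\{x,u,v\}\not\sim\{x',u,v\}. \tag{3}$$
Indeed the larger of $x,x'$ is then the maximum of its own triple and larger than the maximum of the other one; apply (1).

## Blocks, sub-blocks and the projection to nodes

Reservoirs will be nested rows of a prescribed countable rank.

**Definition (block).** A *block of rank $0$* is a singleton in $\omega_1$. A *block of rank $\rho$*, $0<\rho<\omega_1$, is a set $T=\bigcup_{k<\omega}T_k$ together with blocks $T_0<T_1<\cdots$, its *children*, of ranks $\rho_k<\rho$, such that for each $\sigma<\rho$ infinitely many $k$ have $\rho_k\ge\sigma$. The *nodes* of $T$ are $T$ itself and the nodes of its children. $N^+(T)$ is the set of nodes of rank $>0$. A *tail* of $y\in N^+(T)$ is a set $y^{\ge n}=\bigcup_{k\ge n}y_k$; with children $y_n,y_{n+1},\dots$ it is again a block of the same rank.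

For example, an increasing $\omega$-sequence, cut into singletons, is a block of rank $1$. The ordinal $\omega^2$ with its rows is a block of rank $2$. The ordinal $\omega^\omega$ with children $\omega$ and $[\omega^k,\omega^{k+1})$, $k\ge1$, suitably subdivided, is a block of rank $\omega$ whose $k$-th child has rank $k+1$; its nodes of finite rank $r$ are the intervals $[\omega^r\xi,\omega^r(\xi+1))$ that it contains with $\xi>0$, the intervals $[\omega^{r-1},\omega^r)$ for $r\ge1$, $r\neq 1$, the child $\omega$ for $r=1$, and $\{0\}$ for $r=0$.

Blocks are countable. Distinct nodes are distinct sets, since a node of positive rank has infinitely many pairwise disjoint nonempty children. Two nodes are equal, or disjoint, or one of them is contained in a child of the other.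

**Definition (sub-block, projection).** By recursion on $\mathrm{rk}(T)$, the *sub-blocks* of $T$ are the singletons $\{x\}\subset T$, and the blocks $Z$ of positive rank for which there are $z\in N^+(T)$ and $k_0<k_1<\cdots$ such that $Z_i$ is a sub-block of $z_{k_i}$ for all $i$. In the second case put $\pi_T(Z)=z$.

Example: let $T=\omega^2$ with rows as children. The set $\{\omega k:k<\omega\}$, cut into singletons, is a sub-block of rank $1$ with projection $T$. The even numbers form a sub-block of rank $1$ whose projection is the row $T_0$. The set $\{0,1\}\cup\{\omega k:k\ge1\}$, cut into singletons, is a block of rank $1$ but not a sub-block: its projection could only be $T$, but $\{0\}$ and $\{1\}$ lie in the same child of $T$. So the projection tells at which node the sub-block spreads out.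

**Lemma 4.** Let $T$ be a block.
- (a) If $Z$ is a sub-block of $T$ of positive rank, $\pi_T(Z)$ is well defined: it is the smallest node of $T$ that contains $Z$.
- (b) If $y$ is a node of $T$ and $Z\subset y$, then $Z$ is a sub-block of $y$ iff it is a sub-block of $T$, with the same projection if $Z$ has positive rank. All nodes of a sub-block of $T$ are sub-blocks of $T$.
- (c) If $Z$ is a sub-block of $T$ and $Y$ is a sub-block of $Z$, then $Y$ is a sub-block of $T$; if $Y$ has positive rank, $\pi_T(Y)=\pi_T(\pi_Z(Y))$.
- (d) If $Z$ is a sub-block of positive rank, $Z^{\ge n}\subset\pi_T(Z)^{\ge n}$ for all $n$. So every tail of $\pi_T(Z)$ contains a tail of $Z$. A tail of $Z$ is a sub-block with the same projection.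
- (e) $T$ is a sub-block of itself. A block of rank $\rho$ has a sub-block of each rank $\sigma\le\rho$.

*Proof.* (a) Let $z$ and $(k_i)$ witness that $Z$ is a sub-block. Then $Z\subset z$, and $Z$ meets two children of $z$. A node $y\supset Z$ meets $z$; it is not contained in a child of $z$. So $y=z$ or $z$ is contained in a child of $y$.

(b) Singletons are clear. If $Z$ is a sub-block of $y$ witnessed by $z\in N^+(y)$, then $z\in N^+(T)$ witnesses that it is a sub-block of $T$. Conversely let $Z\subset y$ be a sub-block of $T$ with $z=\pi_T(Z)$. By (a), $z\subset y$, so $z\in N^+(y)$ and the same witness works. For the last claim: if $Z$ has positive rank and $z=\pi_T(Z)$, each child $Z_i$ is a sub-block of the node $z_{k_i}$, hence of $T$; continue downward.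

(c) Induction on $\mathrm{rk}(Y)$, for all $T,Z$ simultaneously. Let $\mathrm{rk}(Y)>0$ and $w=\pi_Z(Y)$, a node of $Z$ and therefore a sub-block of $T$. Let $w'=\pi_T(w)$. There are $k_0<k_1<\cdots$ such that $Y_i$ is a sub-block of $w_{k_i}$, and there is an increasing sequence $(m_k)$ such that $w_k$ is a sub-block of $w'_{m_k}$. By induction $Y_i$ is a sub-block of $w'_{m_{k_i}}$. So $Y$ is a sub-block of $T$ with projection $w'$.

(d) $Z_i\subset z_{k_i}$ with $k_i\ge i$. The rest is clear.

(e) The first claim is by induction on the rank, with $z=T$ and $k_i=i$. For the second, the cases $\sigma=0$ and $\sigma=\rho$ are clear. If $0<\sigma<\rho$, some child has rank $\ge\sigma$; by induction it has a sub-block of rank $\sigma$, and (b) applies. $\square$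

## Two consequences of Martin's axiom

The first consequence makes $\aleph_1$ many finite-valued functions converge along every node of a block simultaneously, without lowering the rank.

**Lemma 5.** Let $T$ be a block of rank $\rho\ge1$, and $\mathcal H$ a family of at most $\aleph_1$ functions on $T$, each with finite range. There is a block $T'\subset T$ of rank $\rho$ such that every node of $T'$ has the form $y\cap T'$ for a node $y$ of $T$ of the same rank, its children coming from infinitely many children of $y$, and such that for all $h\in\mathcal H$ and $y'\in N^+(T')$, $h$ is constant on a tail of $y'$.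

*Proof.* *Values at nodes.* For $y\in N^+(T)$ the sets $\{k:\mathrm{rk}(y_k)\ge\sigma\}$, $\sigma<\mathrm{rk}(y)$, are infinite and form a chain. Let $W_y$ be a nonprincipal ultrafilter on $\omega$ containing them. Extend each $h\in\mathcal H$ to all nodes by $h(\{x\})=h(x)$ and $h(y)=W_y\text{-}\lim_kh(y_k)$.

*The poset.* Conditions are pairs $(N,\Phi)$ where $N$ is a finite set of nodes of $T$, containing $T$ and closed under ancestors, and $\Phi\subset\mathcal H$ is finite. Let $(N',\Phi')\le(N,\Phi)$ iff $N\subset N'$, $\Phi\subset\Phi'$, and $h(z)=h(z^-)$ for all $h\in\Phi$ and $z\in N'\setminus N$, where $z^-$ is the parent of $z$. This is transitive: if $(N'',\Phi'')\le(N',\Phi')\le(N,\Phi)$, a node $z\in N''\setminus N$ lies in $N''\setminus N'$ or in $N'\setminus N$, and $\Phi\subset\Phi'$. Finitely many conditions with the same $N$ have a common extension, obtained by uniting the second coordinates. There are countably many $N$, so the poset is $\sigma$-centered.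

*Dense sets.* For $h\in\mathcal H$, the set of conditions with $h\in\Phi$ is dense. For $y\in N^+(T)$, $\sigma<\mathrm{rk}(y)$ and $n<\omega$ let $D_{y,\sigma,n}$ be the set of conditions $p=(N_p,\Phi_p)$ such that either $y\in N_p$ and some $y_k\in N_p$ has $k\ge n$ and $\mathrm{rk}(y_k)\ge\sigma$, or no extension of $p$ contains $y$. To see that it is dense, let $p$ be given. If no extension contains $y$, then $p\in D_{y,\sigma,n}$. Otherwise let $q\le p$ with $y\in N_q$. For $W_y$-many $k$ we have $h(y_k)=h(y)$ for all $h\in\Phi_q$, $\mathrm{rk}(y_k)\ge\sigma$, $k\ge n$ and $y_k\notin N_q$. Adding one such $y_k$ to $N_q$ gives an extension of $q$ in $D_{y,\sigma,n}$.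

*Reading off $T'$.* Let $G$ be a filter meeting these at most $\aleph_1$ dense sets, $N^G=\bigcup_{p\in G}N_p$ and $T'=\{x:\{x\}\in N^G\}$. Note that $T\in N^G$ and $N^G$ is closed under ancestors. Let $y\in N^G\cap N^+(T)$, say $y\in N_p$ with $p\in G$. A member of $G\cap D_{y,\sigma,n}$ has a common extension with $p$, and this contains $y$; so the first alternative holds for it. Thus for every $\sigma<\mathrm{rk}(y)$ infinitely many children of $y$ of rank $\ge\sigma$ are in $N^G$. By induction on the rank, $y\cap T'$ is a block of rank $\mathrm{rk}(y)$ whose children are the sets $z\cap T'$ for the children $z\in N^G$ of $y$. With $y=T$ this gives $T'$.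

*Convergence.* Let $h\in\mathcal H$ and $y\in N^G\cap N^+(T)$. Choose $q\in G$ with $h\in\Phi_q$ and $y\in N_q$. Let $z\in N^G\setminus N_q$ be a child of $y$. All nodes of $N^G$ below $z$ are outside $N_q$, since $N_q$ is closed under ancestors. Each of them, and $z$ itself, lies in $N_r$ for some $r\le q$ in $G$. So the value of $h$ does not change when we go down from $y$ through $z$, and $h$ equals $h(y)$ on $z\cap T'$. This holds for all but finitely many children $z\in N^G$ of $y$. $\square$

The second consequence turns uncountably many rates of convergence into one.

**Lemma 6.** If $\Gamma\subset\omega_1$ is uncountable, $C$ is countable and $g_v\in\omega^C$ for $v\in\Gamma$, then there are an uncountable $\Gamma'\subset\Gamma$ and $g\in\omega^C$ with $g_v\le g$ pointwise for all $v\in\Gamma'$.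

*Proof.* We may assume $C=\omega$ (if $C$ is finite, extend the functions by $0$). MA$_{\aleph_1}$ gives a $g_0$ that dominates all $g_v$ modulo finite: force with pairs $(s,H)$, $s$ a finite sequence from $\omega$ and $H\subset\Gamma$ finite, where $(s',H')\le(s,H)$ iff $s'$ extends $s$, $H'\supset H$ and $s'(n)\ge g_v(n)$ for all $v\in H$ and $n\in\mathrm{dom}(s')\setminus\mathrm{dom}(s)$. Conditions with the same $s$ are compatible by uniting, so this is $\sigma$-centered, and meeting the dense sets "$v\in H$" and "$\mathrm{dom}(s)\ge n$" yields $g_0$. Uncountably many $v$ have the same finite exceptional set and the same values of $g_v$ on it. Modify $g_0$ there. $\square$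

## Blocks on which all limits exist

**Definition (three kinds of uniformity).** A block $y$ of positive rank is *E-convergent* if for every finite $P\subset\omega_1$ the function $E_P$ is constant on a tail of $y$. (Tails are infinite, so the constant is not $*$, and the tail misses $P$.) For blocks $y,z$ of positive rank and finite $P$ define:
- $R(y,z,P)$: there are tails $y',z'$ of $y,z$ such that $y',z',P$ are pairwise disjoint and $I_P$ is constant on $y'\times z'$;
- $\Delta(y,P)$: there is $n$ such that $y^{\ge n}\cap P=\emptyset$ and $I_P(u,v)$ is the same for all $u\in y_i$, $v\in y_j$ with $n\le i<j$.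

Example: in the coloring of $\omega\cdot2$ with $\{0,i,\omega+j\}\sim\{1,i,\omega+j\}$ for $2\le i<j$, view $y=\omega\setminus2$ and $z=\{\omega+j:j<\omega\}$ as blocks of rank $1$. Fix a pair of pairs; if it has the form $\{0,\omega+j\},\{1,\omega+j\}$, then points $i\ge j$ of $y$ do not identify it, and if it has the form $\{0,i\},\{1,i\}$ with $i\ge 2$, then all $\omega+j$ with $j>i$ do; no other pairs are ever identified by far points. So both blocks are E-convergent with respect to the finite sets $P\subset\omega\cdot2$, but $R(y,z,\{0,1\})$ fails. Similarly, if on $\omega$ the only coincidences are $\{0,i,j\}\sim\{1,i,j\}$ for even $i$ with $2\le i<j$, then every $E_P$, $P\subset\omega$ finite, is constant on a tail of $\omega\setminus2$, but $\Delta(\omega\setminus2,\{0,1\})$ fails.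

*Inheritance.* All three properties pass from $y$ (and $z$) to sub-blocks $Y$ with projection $y$ (and $Z$ with projection $z$), taken in some block of which $y$ and $z$ are nodes. Indeed $Y^{\ge n}\subset y^{\ge n}$ by Lemma 4(d), and $Y_i\subset y_{k_i}$, $Y_j\subset y_{k_j}$ with $n\le k_i<k_j$ if $n\le i<j$. They also pass to tails.

**Lemma 7.** Let $S\subset\omega_1$ be countable, $\mathcal Y$ a countable set of E-convergent blocks contained in $S$, $\Gamma\subset\omega_1$ uncountable with $S<\Gamma$, and $\rho<\omega_1$. There is a block $T\subset\Gamma$ of rank $\rho$ such that for all finite $P\subset S\cup T$: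
- (i) every $z\in N^+(T)$ is E-convergent;
- (ii) $R(y,z,P)$ for all $y\in\mathcal Y$, $z\in N^+(T)$;
- (iii) $R(y,z,P)$ for all distinct $y,z\in N^+(T)$;
- (iv) $\Delta(z,P)$ for all $z\in N^+(T)$.

*Proof.* Induction on $\rho$, for all $(S,\mathcal Y,\Gamma)$. For $\rho=0$ any singleton in $\Gamma$ works, since $N^+(T)=\emptyset$. Let $\rho>0$ and fix $\rho_k<\rho$ $(k<\omega)$ such that each $\sigma<\rho$ has infinitely many $k$ with $\rho_k\ge\sigma$.

**Step 1: building the children.** *The purpose is to choose children $T_0<T_1<\cdots$ so that all later points look the same from $T_k$ and converge at a common rate along the nodes built so far.* Put $S_0=S$, $\mathcal Y_0=\mathcal Y$, $\Gamma_0=\Gamma$. At stage $k$ let $T_k\subset\Gamma_k$ be a block of rank $\rho_k$ given by the induction hypothesis for $(S_k,\mathcal Y_k,\Gamma_k)$. We also choose finite sets $P_k\subset S_k$, increasing with $k$, with $\bigcup_kP_k=\bigcup_kS_k$ (enumerate each $S_i$ as soon as it is defined, and let $P_k$ consist of the first $k$ elements of each of $S_0,\dots,S_k$). Note $P_k\cap T_k=\emptyset$, because $S_k<\Gamma_k$.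

*Same view from $T_k$.* Suppose $\rho_k>0$. Let $v\in\Gamma_k$ be above $T_k$. As $T_k$ is E-convergent, there is $n_v$ such that $E_{P_k\cup\{v\}}$ is constant on $T_k^{\ge n_v}$. By (2), $I_{P_k}(\cdot,v)$ is constant there. For uncountably many $v$ both $n_v=n$ and the constant value of $I_{P_k}$ are the same. Replace $T_k$ by $T_k^{\ge n}$, for which (i)–(iv) persist, and restrict to these $v$. If $\rho_k=0$, just restrict to uncountably many $v$ above $T_k$ with the same value. In both cases there is a set $\theta_k\subset P_k^2$ with
$$I_{P_k}(u,v)=\theta_k\quad\text{for all }u\in T_k\text{ and all remaining }v. \tag{4}$$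
Put $S_{k+1}=S_k\cup T_k$ and $\mathcal Y_{k+1}=\mathcal Y_k\cup N^+(T_k)$, a countable set of E-convergent blocks contained in $S_{k+1}$.

*Same rate.* For remaining $v$, $y\in\mathcal Y_{k+1}$ and finite $P\subset S_{k+1}$ let $g_v(y,P)$ be the least $n$ such that $E_{P\cup\{v\}}$ is constant on $y^{\ge n}$. By Lemma 6 there are an uncountable set $\Gamma_{k+1}\subset\Gamma_k$ of remaining $v$ and a function $g^{k+1}$ with
$$g_v(y,P)\le g^{k+1}(y,P)\quad\text{for all }v\in\Gamma_{k+1},\ y\in\mathcal Y_{k+1},\ P\in[S_{k+1}]^{<\omega}. \tag{5}$$
All remaining $v$ are above $T_k$ and above $S_k$, so $S_{k+1}<\Gamma_{k+1}$. This completes stage $k$. Since $T_j\subset\Gamma_j\subset\Gamma_{k+1}$ for $j>k$, we have $T_0<T_1<\cdots$.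

**Step 2: selecting children with converging views.** *The purpose is $\Delta$ at the root.* Let $W$ be a nonprincipal ultrafilter on $\omega$ containing all $\{k:\rho_k\ge\sigma\}$, $\sigma<\rho$. Let $\theta$ be the set of $(x,x')$ that belong to $\theta_k$ for $W$-many $k$. Then for each finite $P\subset\bigcup_kS_k$, $\theta_k\cap P^2=\theta\cap P^2$ for $W$-many $k$. Let $(\sigma_n)_{n<\omega}$ be a sequence in $\rho$ such that each $\sigma<\rho$ has infinitely many $n$ with $\sigma_n\ge\sigma$. Choose $i_0<i_1<\cdots$ with $\theta_{i_n}\cap P_n^2=\theta\cap P_n^2$ and $\rho_{i_n}\ge\sigma_n$, which is possible since $W$-many indices qualify. Let $I=\{i_n:n<\omega\}$ and $T^1=\bigcup_{k\in I}T_k$, a block of rank $\rho$ with children $T_k$, $k\in I$.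

**Step 3: homogenizing.** *The purpose is E-convergence everywhere, and convergence at the root of what the earlier nodes see.* For $y\in\bigcup_k\mathcal Y_k$, finite $P\subset\bigcup_kS_k$ and $v\in T^1\setminus P$ let $\lambda^y_P(v)$ be the constant value of $I_P(\cdot,v)$ on a tail of $y$. It exists by (2), as $E_{P\cup\{v\}}$ is constant on a tail of $y$. Put $\lambda^y_P(v)=*$ for $v\in P$. Apply Lemma 5 to $T^1$ and the family of all $E_P$, $P\in[\omega_1]^{<\omega}$, and all $\lambda^y_P$. These are $\aleph_1$ functions with finite ranges. Let $T$ be the result. Then (i) holds.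

Every non-root $z\in N^+(T)$ lies inside some $T_k$ and has the form $z=z^\circ\cap T$ with $z^\circ\in N^+(T_k)$. Going up from singletons one sees that $z$ is a sub-block of $T_k$ with projection $z^\circ$. Distinct $z$ have distinct $z^\circ$. From now on let $P\subset S\cup T$ be finite.

**Step 4: nodes that are not the root.** *Here everything is inherited from $T_k$; what has to be seen is that points of $P$ above $T_k$ do no harm.* Let $z$ be a non-root node in $T_k$. The elements of $P\setminus(S_k\cup T_k)$ lie in some $T_j$ with $j>k$, hence above $S_k\cup T_k$. By (3) they contribute nothing to $I_P(u,v)$ for $u,v\in S_k\cup T_k$, so there $I_P$ equals $I_{P'}$ with $P'=P\cap(S_k\cup T_k)$. Hence (ii) for $z$, (iii) for two distinct non-root nodes $y,z$ in $T_k$, and (iv) for $z$ follow from (ii), (iii), (iv) for $T_k$ with $P'$, by inheritance. For $y$ in $T_i$ with $i<k$, (iii) for $y,z$ follows from (ii) for $T_k$ with $P'$, since $y^\circ\in\mathcal Y_{i+1}\subset\mathcal Y_k$.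

**Step 5: (ii) and (iii) when one node is the root.** *Here the common rate (5) produces a rectangle.* Let $y\in\mathcal Y$, and put $y^\circ=y$; or let $y$ be a non-root node in some $T_i$. Choose $m\ge1$ with $P\subset S_m$ and $y^\circ\in\mathcal Y_m$. If $k\in I$ and $k\ge m$, then $T_k\subset\Gamma_m$. So by (5) and (2), for all $v\in T_k$ and all $u$ in the tail of $y^\circ$ starting at $g^m(y^\circ,P)$,
$$I_P(u,v)=\lambda^{y^\circ}_P(v).$$
By Step 3, $\lambda^{y^\circ}_P$ is constant on a tail of $T$. So $I_P$ is constant on a product of a tail of $y^\circ$ and a tail of $T$. These tails and $P$ are pairwise disjoint: $P$ and $y^\circ$ are contained in $S_m<\Gamma_m$, and the tail of $y^\circ$ misses $P$ because $E_{P\cup\{v\}}$ is constant on it. Hence, by inheritance, $R(y,T,P)$; and $R$ is symmetric in its first two arguments because $I_P$ is symmetric.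

**Step 6: (iv) at the root.** If $n$ is large, then every $k\in I$ with $k\ge n$ satisfies $P\subset P_k$ and $\theta_k\cap P^2=\theta\cap P^2$, by Step 2. Let $i<j$ be in $I$, $i\ge n$, $u\in T_i$ and $v\in T_j\subset\Gamma_{i+1}$. By (4), $I_P(u,v)=\theta_i\cap P^2=\theta\cap P^2$. Also $P\subset P_i\subset S_i$ is disjoint from $T_i$ and $T_j$. $\square$

**Definition (good block).** $T$ is *good* if (i), (iii), (iv) hold with $S=\emptyset$, that is, for all finite $P\subset T$.

By Lemma 7 with $S=\mathcal Y=\emptyset$ and $\Gamma=\omega_1$, *good blocks of every rank $<\omega_1$ exist*.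

## Limit relations and their mates

Fix a good block $T$. Write $\pi$ for $\pi_T$. For sub-blocks $Y,Z$ of $T$ of positive rank with $\pi(Y)\ne\pi(Z)$ we define three relations.

**Definition (limit relations).**
- $e_Y$ on $[T]^2$: $s\,e_Y\,t$ iff $s\cup\{u\}\sim t\cup\{u\}$ for all $u$ in a tail of $Y$.
- $q_Y$ on $T$: $x\,q_Y\,x'$ iff for some $n$, $\{x,u,v\}\sim\{x',u,v\}$ for all $u\in Y_i$, $v\in Y_j$ with $n\le i<j$.
- $e_{YZ}=e_{ZY}$ on $T$: $x\,e_{YZ}\,x'$ iff $\{x,u,v\}\sim\{x',u,v\}$ for all $u,v$ in tails of $Y,Z$ respectively.

By goodness and inheritance the truth values in question are constant far out. So "for all in a tail" can be replaced by "for some in every sufficiently late tail", and likewise for pairs. More precisely, for finite $F\subset T$: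
$$\text{for all }u\text{ in a tail of }Y\text{ and all }s\neq t\in[F]^2:\quad s\cup\{u\}\sim t\cup\{u\}\iff s\,e_Y\,t; \tag{6}$$
$$\text{for some }n,\text{ all }u\in Y_i,\,v\in Y_j,\,n\le i<j,\,x\ne x'\in F:\ \{x,u,v\}\sim\{x',u,v\}\iff x\,q_Y\,x'; \tag{7}$$
$$\text{for all }u,v\text{ in tails of }Y,Z\text{ and all }x\ne x'\in F:\quad\{x,u,v\}\sim\{x',u,v\}\iff x\,e_{YZ}\,x'. \tag{8}$$
These are E-convergence of $\pi(Y)$, $\Delta(\pi(Y),F)$ and $R(\pi(Y),\pi(Z),F)$. In particular, since far out parts of $Y$ lie in far out parts of $\pi(Y)$,
$$q_Y=q_{\pi(Y)}. \tag{9}$$

In the coloring of $\omega^2$ from the beginning ($\{0,u,v\}\sim\{1,u,v\}$ for $1<u<v$ in one row) the definitions would give $0\,q_{T_k}\,1$ for every row $T_k$, but not $0\,q_T\,1$.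

For each of these relations, and for the relations $p_Z$, $p_Y$ that will be defined as ultrafilter limits of relations $q_z$, call an object (a triple, a pair or a point, as the relation requires) a *mate* of another, different one if they are related.

**Lemma 8 (finite mates).** For each of the relations $\sim$ on $[T]^3$, $e_Y$, $q_Y$, $e_{YZ}$, every object has fewer than $l$ mates. The same holds for any relation $r$ on $T$ such that for every finite $F\subset T$ there is a node or sub-block $z$ with $q_z$ and $r$ agreeing on $F$.

*Proof.* For $\sim$ this is $l$-boundedness. Suppose an object had $l$ mates with respect to $e_Y$, $q_Y$ or $e_{YZ}$. Choose a common late $u$, or common late $u,v$, outside all $l+1$ objects. Adding $u$, or $u$ and $v$, to these objects gives $l+1$ distinct $\sim$-equivalent triples, a contradiction. For the last claim, take for $F$ a point together with $l$ supposed mates; then this point would have $l$ mates with respect to $q_z$. $\square$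

## One typical relation for nodes of all ranks

We now overcome the obstacle of infinitely many ranks.

**Definition (mono).** Let $Z$ be a block and $M\subset N^+(Z)$. A sub-block of $Z$ is *$M$-mono* if $\pi_Z(w)\in M$ for all its nodes $w$ of positive rank.

Singletons are always $M$-mono. By Lemma 4(c), sub-blocks of $M$-mono sub-blocks are $M$-mono. For example, let $Z=\omega^2$ with rows. If $M$ is the set of rows, then an infinite subset of a row, cut into singletons, is $M$-mono of rank $1$. There is no $M$-mono sub-block of rank $2$, because a sub-block of rank $2$ has a node projecting to $Z$.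

**Lemma 9.** Let $Z$ be a block of rank $\ge\sigma_0\oplus\sigma_1$ and $N^+(Z)=M_0\cup M_1$. Then for some $i<2$, $Z$ has an $M_i$-mono sub-block of rank $\sigma_i$.

*Proof.* Induction on $\mathrm{rk}(Z)$. If some $\sigma_i=0$, take a singleton. Otherwise $Z$ has positive rank; say $Z\in M_0$, the other case being symmetric. If some child of $Z$ has an $M_1$-mono sub-block of rank $\sigma_1$, we are done by Lemma 4(b). Suppose not. For each $\tau<\sigma_0$ we have $\tau\oplus\sigma_1<\sigma_0\oplus\sigma_1\le\mathrm{rk}(Z)$, so infinitely many children have rank $\ge\tau\oplus\sigma_1$. By induction each of these has an $M_0$-mono sub-block of rank $\tau$. Let $(\tau_i)_{i<\omega}$ be a sequence in $\sigma_0$ such that each $\tau<\sigma_0$ has infinitely many $i$ with $\tau_i\ge\tau$. Choose $k_0<k_1<\cdots$ and $M_0$-mono sub-blocks $Z'_i$ of $Z_{k_i}$ of rank $\tau_i$. Then $\bigcup_iZ'_i$, with children $Z'_i$, is a sub-block of rank $\sigma_0$ with projection $Z\in M_0$, and it is $M_0$-mono. $\square$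

**Definition (positive).** Let $Z$ be a block of rank $c=\omega^\varepsilon\ge\omega$. A set $M\subset N^+(Z)$ is *positive* if for every $\sigma<c$ there is an $M$-mono sub-block of $Z$ of rank $\sigma$.

**Lemma 10.** There is an ultrafilter $\mathcal V_Z$ on $N^+(Z)$ all of whose members are positive.

*Proof.* $N^+(Z)$ is positive by Lemma 4(e), $\emptyset$ is not positive (take $\sigma=1<c$), and supersets of positive sets are positive. We show: if $M=M_0\cup M_1$ is positive, then $M_0$ or $M_1$ is. Suppose $M_i$ fails at $\sigma_i<c$ for $i=0,1$. Since $c$ is a power of $\omega$, $\sigma_0\oplus\sigma_1<c$. Let $Z'$ be an $M$-mono sub-block of rank $\sigma_0\oplus\sigma_1$. The sets $M'_i=\{w\in N^+(Z'):\pi_Z(w)\in M_i\}$ cover $N^+(Z')$. By Lemma 9 some $M'_i$ has an $M'_i$-mono sub-block $Y$ of $Z'$ of rank $\sigma_i$. For every node $w$ of $Y$ of positive rank, $\pi_Z(w)=\pi_Z(\pi_{Z'}(w))\in M_i$ by Lemma 4(c). So $Y$ is an $M_i$-mono sub-block of $Z$ of rank $\sigma_i$, a contradiction. Hence the non-positive sets form a proper ideal. An ultrafilter extending the dual filter contains no set of the ideal. $\square$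

Look again at the coloring of $\omega^\omega$ in which the nodes of rank $m+1$ relate $0$ to $m+1$. Let $Z=\omega^\omega$, of rank $\omega$, and $M=\{z:\mathrm{rk}(z)=m+1\}$. In a sub-block $w$ of rank $2$ there is a child $w_i$ of rank $1$; $\pi_Z(w_i)$ is contained in a child of $\pi_Z(w)$ and so has smaller rank. Thus $M$ has no mono sub-block of rank $2$ and is not positive. So $M\notin\mathcal V_Z$ for every $m$: for the $\mathcal V_Z$-typical node $z$ and every given $m$, $\mathrm{rk}(z)\neq m+1$.

Now we fix the reservoirs. Their ranks must leave room for two operations: passing to mono sub-blocks, and choosing children of prescribed ranks.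

**Definition (the ranks $c_\beta$, $d_\beta$).** Let $c_0=\omega$, $d_0=0$. For $1\le\beta<\omega_1$ let $d_\beta=\sup_{\beta'<\beta}(c_{\beta'}+1)$, and let $c_\beta<\omega_1$ be a power of $\omega$ with $c_\beta>d_\beta$.

For instance one may take $c_n=\omega^{n+1}$; then $d_{n+1}=\omega^{n+1}+1$ and $d_\omega=\omega^\omega$. If $\beta'<\beta$, then $c_\beta>d_\beta\ge c_{\beta'}+1$, so the $c_\beta$ are strictly increasing. No $d_\beta$ equals any $c_\gamma$: if $\gamma<\beta$, then $d_\beta>c_\gamma$, and if $\gamma\ge\beta$, then $d_\beta<c_\beta\le c_\gamma$.

**Definition ($p_Z$ for rank $c_\beta$).** If $Z$ is a sub-block of $T$ whose rank is some $c_\beta$, let $x\,p_Z\,x'$ iff $\{z\in N^+(Z):x\,q_z\,x'\}\in\mathcal V_Z$.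

**Definition (slots).** For $\beta\ge1$ a *$\beta$-slot* is a sub-block $Y$ of $T$ of rank $d_\beta$ whose children $Y_k$ have ranks $c_{\beta_k}$ with $\beta_k<\beta$, where each $\beta'<\beta$ has infinitely many $k$ with $\beta_k\ge\beta'$. For a $\beta$-slot $Y$ let $W_Y$ be a nonprincipal ultrafilter on $\omega$ containing $\{k:\beta_k\ge\beta'\}$ for all $\beta'<\beta$, and let $x\,p_Y\,x'$ iff $x\,p_{Y_k}\,x'$ for $W_Y$-many $k$.

Example: a $1$-slot has rank $\omega+1$, and all its children have rank $\omega$. With $c_1=\omega^2$, a $2$-slot has rank $\omega^2+1$; its children have rank $\omega$ or $\omega^2$, infinitely many of them $\omega^2$, and a child of rank $\omega^2$ has room for $1$-slots.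

Both kinds of relations $p$ satisfy the last clause of Lemma 8. Given a finite $F\subset T$ and a slot $Y$, finitely many conditions hold simultaneously for some $k$, so some $p_{Y_k}$ agrees with $p_Y$ on $F$; and then, in the same way, some $q_z$ with $z\in N^+(Y_k)$ agrees with $p_{Y_k}$ on $F$. So with respect to $p_Y$ every point has fewer than $l$ mates.

**Lemma 11.** For $\beta\geq 1$, every sub-block $X$ of $T$ of rank $d_\beta$ has a sub-block that is a $\beta$-slot.

*Proof.* Choose a sequence $(\beta_i)_{i<\omega}$ in $\beta$ such that each $\beta'<\beta$ has infinitely many $i$ with $\beta_i\ge\beta'$. Since $c_{\beta_i}<d_\beta$, infinitely many children of $X$ have rank $\ge c_{\beta_i}$. So we can pick $k_0<k_1<\cdots$ and sub-blocks $Y_i$ of $X_{k_i}$ of rank $c_{\beta_i}$, by Lemma 4(e). Let $Y=\bigcup_iY_i$. It is a block of rank $d_\beta$: if $\tau<d_\beta$, then $\tau\le c_{\beta'}$ for some $\beta'<\beta$, and infinitely many $i$ have $c_{\beta_i}\ge c_{\beta'}\ge\tau$. It is a sub-block of $X$, hence of $T$. $\square$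

## Filling the slots in $\omega$ steps

Fix $1\le\beta<\omega_1$, a good block $T$ of rank $d_\beta$, and a $\beta$-slot $Y^*\subset T$, which exists by Lemma 11 applied to $X=T$. We construct finite sets $F\subset T$ of points and finite sets $\mathcal S$ of slots with pairwise distinct projections $\pi$, both increasing, and maintain the following.

**Invariant.** Distinct members of $[F]^3$ are not $\sim$-related. Distinct members of $[F]^2$ are not $e_Y$-related, for $Y\in\mathcal S$. Distinct elements of $F$ are not related by $q_Y$ or $p_Y$ for $Y\in\mathcal S$, nor by $e_{YZ}$ for $Y\ne Z$ in $\mathcal S$.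

Start with $F=\emptyset$ and $\mathcal S=\{Y^*\}$. There is one kind of move. It takes a slot $Y\in\mathcal S$, say a $\gamma$-slot, and a demand $\gamma'<\gamma$. It picks a child $Y_k$ with $\beta_k\ge\gamma'$, and puts into $Y_k$ either a new point (if $\beta_k=0$) or a new slot (if $\beta_k\ge1$).

**Step 1: choosing the child.** *The purpose is that all points of $Y_k$ behave toward $F$ as the limit relations say.* Choose $k$ larger than all indices previously used at $Y$, with $\beta_k\ge\gamma'$, such that:
- (a) $p_{Y_k}$ and $p_Y$ agree on $F$;
- (b) $Y_k\cap F=\emptyset$, and for all $u\in Y_k$ and $s\ne t$ in $[F]^2$: $s\cup\{u\}\sim t\cup\{u\}$ iff $s\,e_Y\,t$;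
- (c) for each $Z\in\mathcal S\setminus\{Y\}$, for all $u\in Y_k$, all $v$ in a tail of $Z$ not depending on $u$, and $x\ne x'$ in $F$: $\{x,u,v\}\sim\{x',u,v\}$ iff $x\,e_{YZ}\,x'$;
- (d) for all $u\in Y_k$, $v\in Y_j$, $j>k$, and $x\ne x'$ in $F$: $\{x,u,v\}\sim\{x',u,v\}$ iff $x\,q_Y\,x'$;
- (e) $Y_k$ contains no member of any object that is related, by one of the relations in the Invariant for the current $\mathcal S$, to an object built from $F$.

This is possible. Condition (a) and $\beta_k\ge\gamma'$ hold for $W_Y$-many $k$. Conditions (b), (c), (d) hold for all large $k$ by (6), (8), (7); in (b), the tail on which $E_F$ is constant misses $F$. In (e) there are finitely many objects built from $F$, finitely many relations, and by Lemma 8 finitely many mates; so only finitely many points are to be avoided, and all large $k$ qualify. Here it matters that each slot contributes a single relation $p_Y$.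

**Step 2: the case $\beta_k=0$, adding a point.** Pick any $x\in Y_k$ and let $F'=F\cup\{x\}$, with $\mathcal S$ unchanged. *We check the Invariant.* Let $a,a'\in F$.
- Two new triples: $t\cup\{x\}\sim t'\cup\{x\}$ with $t\ne t'$ in $[F]^2$ would give $t\,e_Y\,t'$ by (b), a contradiction.
- Two new pairs: suppose $\{a,x\}\,e_Z\,\{a',x\}$ with $a\ne a'$, that is, $\{a,x,v\}\sim\{a',x,v\}$ for all $v$ in a tail of $Z$. If $Z\ne Y$, then (c) gives $a\,e_{YZ}\,a'$. If $Z=Y$, then (d) gives $a\,q_Y\,a'$. Both contradict the Invariant.
- A new object and one built from $F$: they are not related, by (e). For relations on points these are the only new cases.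

**Step 3: the case $\beta_k\ge1$, opening a new slot.** *The new slot must consist of nodes that are all typical toward $F$.* Let
$$M=\{z\in N^+(Y_k):\ q_z\text{ and }p_{Y_k}\text{ agree on }F\}.$$
Since $F$ is finite, $M\in\mathcal V_{Y_k}$ by the definition of $p_{Y_k}$. So $M$ is positive. Since $d_{\beta_k}<c_{\beta_k}=\mathrm{rk}(Y_k)$, there is an $M$-mono sub-block of $Y_k$ of rank $d_{\beta_k}$. By Lemma 11 it has a sub-block $Z^*$ that is a $\beta_k$-slot, and $Z^*$ is $M$-mono as well. Put $\mathcal S'=\mathcal S\cup\{Z^*\}$, with $F$ unchanged. Call $Z^*$ a *successor of $Y$ with index $k$*.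

**Step 4: the projection of the new slot is new.** *This is needed for the relations $e_{Z^*Z}$ to be defined.* All slots descend from $Y^*$ under the successor relation, and different successors of the same slot have different indices. A successor of $X$ with index $k$, and every descendant of that successor, is contained in $X_k$. Let $Z\ne Z'$ be slots that have been created. If $Z$ is a proper descendant of $Z'$, then $Z$ is contained in a child of $Z'$, hence in a child of $\pi(Z')$. So $\pi(Z)$, the smallest node containing $Z$, is contained in a child of $\pi(Z')$, and $\pi(Z)\ne\pi(Z')$. If neither descends from the other, let $X$ be their last common ancestor. Then $Z\subset X_k$ and $Z'\subset X_{k'}$ with $k\ne k'$. So $Z$ and $Z'$, and therefore $\pi(Z)$ and $\pi(Z')$, are contained in different children of $\pi(X)$.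

**Step 5: the Invariant persists when a slot is opened.** *We show that on $F$ every new relation coincides with an old one.*
- $e_{Z^*}$ agrees with $e_Y$ on $[F]^2$, by (b), because $Z^*\subset Y_k$.
- Let $w\in N^+(Z^*)$. As $Z^*$ is $M$-mono, $\pi_{Y_k}(w)\in M$. By Lemma 4(c), $\pi(w)=\pi(\pi_{Y_k}(w))$, so by (9) $q_w=q_{\pi(w)}=q_{\pi_{Y_k}(w)}$. Hence on $F$, $q_w$ agrees with $p_{Y_k}$, and by (a) with $p_Y$. In particular, taking $w=Z^*$, $q_{Z^*}$ agrees with $p_Y$ on $F$.
- $p_{Z^*}$ is the $W_{Z^*}$-limit of the relations $p_{Z^*_j}$, and each of these is the $\mathcal V_{Z^*_j}$-limit of relations $q_w$ with $w\in N^+(Z^*_j)\subset N^+(Z^*)$. All these $q_w$ agree with $p_Y$ on $F$, so $p_{Z^*}$ does.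
- $e_{Z^*Z}$ agrees with $e_{YZ}$ on $F$ for $Z\in\mathcal S\setminus\{Y\}$, by (c).
- $e_{Z^*Y}$ agrees with $q_Y$ on $F$, by (d): $u\in Z^*\subset Y_k$ and $v\in Y_j$ with $j>k$.

Since $F$ is free of coincidences for $e_Y$, $p_Y$, $e_{YZ}$ and $q_Y$, it is free of coincidences for all new relations. Note that $p_Y$ is inherited as both $q_{Z^*}$ and $p_{Z^*}$, so the prediction renews itself at every level of nesting.

**Step 6: the result.** By bookkeeping, for every slot $Y$ ever created, of type $\gamma$, and every $\gamma'<\gamma$, make infinitely many moves at $Y$ with demand $\gamma'$. There are countably many such pairs, so $\omega$ steps suffice. Let $A$ be the union of all the sets $F$. Any two triples of $A$ lie in a common $[F]^3$, so $A$ is rainbow.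

**Step 7: the order type.** *We show by induction on $\gamma$ that $\mathrm{otp}(A\cap Y)\ge\omega^\gamma$ for every $\gamma$-slot $Y$ created.* For each of the infinitely many indices $k$ used at $Y$, $A\cap Y_k$ contains a point if $\beta_k=0$, or contains $A\cap Z^*$ for a $\beta_k$-slot $Z^*\subset Y_k$ if $\beta_k\ge1$. So $\mathrm{otp}(A\cap Y_k)\ge\omega^{\beta_k}$ by induction. For each $\gamma'<\gamma$ infinitely many of these $k$ have $\beta_k\ge\gamma'$. As $Y_0<Y_1<\cdots$, $\mathrm{otp}(A\cap Y)$ is at least the sum of these ordinals $\omega^{\beta_k}$ in the order of the indices. If $\gamma=\delta+1$, infinitely many summands are $\ge\omega^\delta$, so the sum is at least $\omega^\delta\cdot\omega=\omega^\gamma$. If $\gamma$ is a limit, the sum is at least $\sup_{\gamma'<\gamma}\omega^{\gamma'}=\omega^\gamma$.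

In particular $\mathrm{otp}(A)\ge\omega^\beta\ge\beta$. Taking $\beta=\alpha$ and passing to a subset gives a rainbow set of type $\alpha$ under MA$_{\aleph_1}$, and by the absoluteness step in ZFC. This proves Theorem 1; with $l=2$, ZFC proves $\omega_1\to^{\mathrm{poly}}(\alpha)^3_{2\text{-bdd}}$ for all $\alpha<\omega_1$. $\blacksquare$

## No uncountable rainbow set

We turn to Theorem 2. All its colorings follow one pattern: the upper part of a set decides which two lower points are identified.

**Proof of Theorem 2(1).** By Todorčević (*Partitioning pairs of countable ordinals*, Acta Math. 159 (1987)), $\omega_1\not\to[\omega_1]^2_{\omega_1}$. Since $|[\omega_1]^2|=\aleph_1$, this gives $c:[\omega_1]^2\to[\omega_1]^2$ such that $c''[\Gamma]^2=[\omega_1]^2$ for every uncountable $\Gamma\subset\omega_1$. If $c(\{\beta,\gamma\})=\{x<x'\}$ and $x'<\beta<\gamma$, give $\{x,\beta,\gamma\}$ and $\{x',\beta,\gamma\}$ the same color. Otherwise let $f$ be injective. The two largest elements of a triple determine the only identification in which it can take part, so $f$ is $2$-bounded. Let $A$ be uncountable and $x<x'$ in $A$. The set $A\setminus(x'+1)$ is uncountable,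 so it contains $\beta<\gamma$ with $c(\{\beta,\gamma\})=\{x,x'\}$. Then $\{x,\beta,\gamma\}$ and $\{x',\beta,\gamma\}$ collide, and $A$ is not rainbow. $\blacksquare$

## A coloring of pairs that is onto on every set of type $\omega^\omega$

For parts 2 and 3 we need a substitute for $c$ on countable ordinals.

**Lemma 12.** For every countable ordinal $\lambda$ there is $c:[\lambda]^2\to\omega$ such that $c''[X]^2=\omega$ for every $X\subset\lambda$ of type $\ge\omega^\omega$.

*Proof.* **Step 1: a tree on $\lambda+1$.** *The tree turns order type into branching.* Let $\mu:\lambda+1\to\omega$ be injective with $\mu(\lambda)=0$. For $v\le\lambda$ let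
$$C(v)=\{w\in[v,\lambda]:\mu(w)=\min\mu''[v,w]\}.$$
It contains $v$ and $\lambda$. If $w<w'$ are in $C(v)$, then $\mu(w')<\mu(w)$; so $C(v)$ is finite. For $v<\lambda$ let $\mathrm{par}(v)=\min\{w>v:\mu(w)<\mu(v)\}$, which exists because of $\lambda$. The ordinals strictly between $v$ and $\mathrm{par}(v)$ have larger $\mu$-value than $v$, so they are not in $C(v)$, and $\mathrm{par}(v)$ is the second element of $C(v)$. For $w\ge\mathrm{par}(v)$ we have $\min\mu''[v,w]=\min\mu''[\mathrm{par}(v),w]$. Hence $C(v)=\{v\}\cup C(\mathrm{par}(v))$. So $\mathrm{par}$ makes $\lambda+1$ a tree with root $\lambda$, and $C(v)$ is the chain from $v$ up to the root. There is no infinite downward path, as ordinals decrease along it.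

Let $S_w=\{v:w\in C(v)\}$ be the set of $w$ and everything below it in the tree. We have $v\in S_w$ iff $v\le w$ and $\mu(w)=\min\mu''[v,w]$. So $S_w$ is convex with maximum $w$, and $S_\lambda=\lambda+1$. Every $t\in S_w$ has $\mu(t)\ge\mu(w)$.

Let $u<u'$ be children of $w$. Then $\mu(u)<\mu(u')$, since otherwise $\mathrm{par}(u)\le u'<w$. Therefore $u\notin S_{u'}$; as $S_{u'}$ is convex with maximum $u'>u$, all its elements are above $u$, and $S_u<S_{u'}$. So the children of $w$ have order type at most $\omega$, and $\mu$ tends to infinity along them if there are infinitely many. $S_w$ is the concatenation of the $S_u$, $u$ a child of $w$, followed by $w$.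

**Step 2: large sets branch a lot.** Given $X\subset\lambda$ let
$$R_0=\{w:S_w\cap X\ne\emptyset\},\qquad R_{k+1}=\{w:\text{infinitely many children }u\text{ of }w\text{ have }S_u\cap R_k\ne\emptyset\}.$$
By induction $R_{k+1}\subset R_k$: for $k=0$ use that $S_v\subset S_u\subset S_w$ if $v\in S_u$ and $u$ is a child of $w$. *Claim: if $S_w\cap R_k=\emptyset$, then $\mathrm{otp}(S_w\cap X)<\omega^k$.*

For $k=0$, $w\notin R_0$, so $S_w\cap X$ is empty. Assume the claim for $k$, and let $S_w\cap R_{k+1}=\emptyset$. Let $N=\{v\in S_w:S_v\cap R_k\ne\emptyset\}$. It is closed under going up to $w$. It is finitely branching, since no $v\in N$ is in $R_{k+1}$. It has no infinite path. So it is finite by König's lemma. If $v\in S_w\setminus N$, then $\mathrm{otp}(S_v\cap X)<\omega^k$ by the claim for $k$; if $w\notin N$ we are done. For $v\in N$ we show $\mathrm{otp}(S_v\cap X)<\omega^{k+1}$, from the bottom of $N$ upward. The finitely many children of $v$ in $N$ contribute less than $\omega^{k+1}$ each. The children outside $N$ that precede some child in $N$ are finitely many, since the children have order type at most $\omega$; they contribute less than $\omega^k$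 each. The remaining children form a sequence of length at most $\omega$ with contributions below $\omega^k$; all finite partial sums are below $\omega^k$, so together with $v$ itself they contribute at most $\omega^k+1<\omega^{k+1}$. So $\mathrm{otp}(S_v\cap X)$ is a finite sum of ordinals below $\omega^{k+1}$, hence below $\omega^{k+1}$. This proves the claim.

Since $S_\lambda=\lambda+1\supset X$, we conclude: if $\mathrm{otp}(X)\ge\omega^\omega$, then all $R_k$ are nonempty.

**Step 3: the coloring.** *It counts how often two branches alternate.* Let $u,v<\lambda$ be incomparable in the tree, and let $y$ be the least element of $C(u)\cap C(v)$. Let $E_u=\mu''(C(u)\cap y)$ and $E_v=\mu''(C(v)\cap y)$, the $\mu$-values on the two chains strictly below $y$. They are disjoint and nonempty. List $E_u\cup E_v$ increasingly, mark each number by the set it comes from, and let $a(u,v)\ge2$ be the number of maximal runs of equal marks. Put $c(u,v)=a(u,v)-2$, and $c(u,v)=0$ for comparable $u,v$.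

Example: let $\lambda=\omega\cdot2$, $\mu(\lambda)=0$, $\mu(\omega)=1$, $\mu(i)=2i+2$ for $i<\omega$ and $\mu(\omega+j)=2j+1$ for $1\le j<\omega$. The children of the root are $\omega,\omega+1,\omega+2,\dots$, and the children of $\omega$ are all $i<\omega$. For $u=i$, $v=\omega+j$ with $j\ge1$ we have $E_u=\{1,2i+2\}$ and $E_v=\{2j+1\}$. There are two runs if $j>i$, and three runs if $j\le i$, so $c(u,v)$ is $0$ or $1$ accordingly.

**Step 4: all values occur.** Let $\mathrm{otp}(X)\ge\omega^\omega$ and $a\ge2$. We find $u,v\in X$ with $a(u,v)=a$. Pick $y\in R_a$, and put $y^u=y^v=y$. For $i=1,\dots,a$ act on side $s=u$ if $i$ is odd and on side $s=v$ if $i$ is even, as follows.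

The current $y^s$ is in $R_{a-i+1}$: for $i\le2$ it is $y\in R_a$, and for $i\ge3$ it was chosen at action $i-2<a-1$ in $R_{a-i+2}$. So it has infinitely many children $z$ with $S_z\cap R_{a-i}\ne\emptyset$. Choose such a $z$ with $\mu(z)$ larger than $\mu(y)$ and larger than all $\mu$-values on the paths used so far. If $i<a-1$, let the new $y^s$ be an element of $S_z\cap R_{a-i}$. If $i\ge a-1$, which is the last action on that side, let it be an element of $S_z\cap X$; this is nonempty because $R_{a-i}\subset R_0$. The path from $z$ down to the new $y^s$ lies in $S_z$ and has $\mu$-values $\ge\mu(z)$, above all earlier ones.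

In the end $u:=y^u$ and $v:=y^v$ are in $X$. The first actions on the two sides went to different children of $y$, so $u,v$ are incomparable and $y$ is the least common element of their chains. The sets $E_u$ and $E_v$ consist of the $\mu$-values on the paths of the respective sides. Each action added a nonempty set of values above all earlier ones, alternately on the two sides, so the runs are exactly the $a$ actions. Hence $a(u,v)=a$ and $c(u,v)=a-2$. $\square$

## Countable ordinals, and sets of size four and more

**Proof of Theorem 2(2).** Let $\lambda$ be countably infinite. If $\lambda<\omega^\omega$, there is no subset of type $\omega^\omega$, and any injective $f:[\lambda]^3\to\lambda$ is a counterexample. Let $\lambda\ge\omega^\omega$, let $c$ be as in Lemma 12, and let $\nu:\omega\to[\lambda]^2$ be onto. For $u<v<\lambda$ with $\nu(c(u,v))=\{x<x'\}$ and $x'<u$, give $\{x,u,v\}$ and $\{x',u,v\}$ the same color. Otherwise let $f$ be injective into $\lambda$. The two largest elements determine the identification, so $f$ is $2$-bounded. Let $A\subset\lambda$ have type $\omega^\omega$, with first two elements $x<x'$. Then $A\setminus\{x,x'\}$ has type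 $\omega^\omega$, so it contains $u<v$ with $\nu(c(u,v))=\{x,x'\}$. Here $x'<u$, so $A$ is not rainbow. $\blacksquare$

**Proof of Theorem 2(3).** Let first $n=4$. *The largest element $w$ of a quadruple serves as the countable ordinal on which Lemma 12 is used.* For infinite $w<\omega_1$ let $c_w:[w]^2\to\omega$ be as in Lemma 12, and let $\nu_w:\omega\to[w]^2$ be onto. For $u<v<w$ with $\nu_w(c_w(u,v))=\{x<x'\}$ and $x'<u$, give $\{x,u,v,w\}$ and $\{x',u,v,w\}$ the same color. Otherwise let $f$ be injective. The three largest elements determine the identification, so $f$ is $2$-bounded. Let $A$ have type $\omega^\omega+1$, let $w=\max A$, let $x<x'$ be the first two elements of $A$, and let $X=A\setminus\{x,x',w\}$. Then $X\subset w$ has type $\omega^\omega$, so some $u<v$ in $X$ have $\nu_w(c_w(u,v))=\{x,x'\}$. Thus $A$ is not rainbow.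

*From $n$ to $n+1$.* Suppose a $2$-bounded $f$ on $[\omega_1]^n$ has no rainbow set of type $\alpha$. Let $g(t)=(f(t\setminus\{\max t\}),\max t)$ for $t\in[\omega_1]^{n+1}$, coded into $\omega_1$. If $g(t)=g(t')$, then $t$ and $t'$ have the same maximum and their lower parts have the same $f$-color; so $g$ is $2$-bounded. If $A$ has type $\alpha+1$, then $A\setminus\{\max A\}$ has type $\alpha$ and contains distinct $s,s'$ of size $n$ with $f(s)=f(s')$; hence $g(s\cup\{\max A\})=g(s'\cup\{\max A\})$, and $A$ is not rainbow for $g$. Starting from $\omega^\omega+1$ for $n=4$, induction gives $\omega^\omega+n-3$ for every $4\le n<\omega$. $\blacksquare$
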